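# Graphs with the fewest triangular edges

## 1. Triangular edges, missing pairs, and the graphs $K(a,b,c)$

All graphs are finite and simple. We write $\binom x2=\frac{x(x-1)}2$ for every integer $x$, negative ones included; for instance $\binom{-1}2=1$ and $\binom 02=\binom12=0$. Since $x(x-1)$ is a product of two consecutive integers, $\binom x2\ge 0$ always.

**Definition (triangular edges).** An edge of a graph $G$ is *triangular* if it lies in some triangle of $G$, and *non-triangular* otherwise. The number of triangular edges is $\mathrm{Tr}(G)$, and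
$$\mathrm{Tr}(n,e)=\min\{\mathrm{Tr}(G): |V(G)|=n,\ e(G)=e\}.$$
A graph with $n$ vertices and $e$ edges is called *extremal* if $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$.

Example: let $G$ be $K_4$ with one pendant edge attached, so $n=5$ and $e=7$. The six edges of $K_4$ are triangular, the pendant edge is not, and $\mathrm{Tr}(G)=6$.

**Definition (the graph $F(G)$).** $F=F(G)$ is the graph on $V(G)$ whose edges are the non-triangular edges of $G$, and $|F|$ is its number of edges. Thus $\mathrm{Tr}(G)=e(G)-|F|$: minimizing $\mathrm{Tr}$ means maximizing $|F|$.

Example: for $K_4$ with a pendant edge, $F$ is a single edge and three isolated vertices. For the cycle $C_5$, $F(C_5)=C_5$.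

**Definition (missing pairs).** A *missing pair* of $G$ is a pair of distinct non-adjacent vertices. With $n$ vertices and $e$ edges there are $m=\binom n2-e$ of them.

Example: $K_4$ with a pendant edge has $m=10-7=3$; they are the pairs formed by the pendant vertex and its three non-neighbors.

**Definition (the graph $K(a,b,c)$).** Let $A,B,C$ be disjoint sets of sizes $a,b,c\ge 0$. Then $K(a,b,c)$ is the graph on $A\cup B\cup C$ with all edges inside $A$, all edges between $A$ and $B$, all edges between $B$ and $C$, and no others. With $n=a+b+c$ its number of edges is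
$$\binom a2+ab+bc=\binom a2+b(n-b).$$

Every $B$–$C$ edge of $K(a,b,c)$ is non-triangular. A triangle through it would need a third vertex adjacent to its endpoint in $C$, hence in $B$, and $B$ is independent.

Example: $K(2,2,1)$ with $A=\{w_1,w_2\}$, $B=\{u,w_3\}$, $C=\{v\}$ has $1+4+2=7$ edges. The edges $vu$ and $vw_3$ are non-triangular. The other five form $K_4$ minus the edge $uw_3$ and are all triangular, so $\mathrm{Tr}=5$. And $K(3,1,1)$ is $K_4$ with a pendant edge.

**Definition (the class $\mathcal G(a,b,c)$).** Let $a\ge2$ and $b,c\ge0$. A graph $G$ belongs to $\mathcal G(a,b,c)$ if $V(G)$ has a partition $A\cup B\cup C$ with $|A|=a$, $|B|=b$, $|C|=c$ such that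

- $B$ and $C$ are independent sets;
- $B\cup C$ induces a complete bipartite graph $K_{b,c}$ with sides $B$ and $C$;
- vertices of $C$ have neighbors only in $B$;
- the graph $G[A]$ and the bipartite graph $G[A,B]$ of $A$–$B$ edges together span more than $\binom{a-1}2+ab$ edges.

For $n\ge3$ and $n^2/4<e\le\binom n2$, the class $\mathcal G(n,e)$ consists of the graphs with $n$ vertices and $e$ edges that lie in $\mathcal G(a,b,c)$ for some admissible $a,b,c$.

Since $\binom a2-\binom{a-1}2=a-1$, the last condition says that **at most $a-2$ pairs** inside $A$ or between $A$ and $B$ are missing. So $\mathcal G(a,b,c)$ consists of the graphs obtained from $K(a,b,c)$ by deleting at most $a-2$ edges inside $A$ or between $A$ and $B$.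

Example: $\mathcal G(2,2,1)$ contains only $K(2,2,1)$, since $a-2=0$. The class $\mathcal G(3,3,1)$ contains $K(3,3,1)$ and the graphs obtained from it by deleting one edge inside $A$ or between $A$ and $B$.

Example ($c=0$): $\mathcal G(n-1,1,0)$ consists of the $n$-vertex graphs with at most $n-3$ missing pairs, with no condition on where these pairs lie, because every pair is inside $A$ or between $A$ and $B$. The value $c=0$ has to be allowed: for $e=\binom n2$ the only graph is $K_n$, and a graph with $a\ge2$ and $b,c\ge1$ has missing $A$–$C$ pairs.

We also use the matching number $\nu(F)$, the maximum degree $\Delta(F)$, the neighborhood $N_F(u)$ of $u$ in $F$, and two textbook theorems.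

**Mantel's theorem.** A triangle-free graph on $N$ vertices has at most $\lfloor N^2/4\rfloor$ edges, with equality only for $K_{\lfloor N/2\rfloor,\lceil N/2\rceil}$.

**Tutte–Berge formula.** For every graph $F$ with vertex set $V$,
$$\nu(F)=\min_{S\subseteq V}\tfrac12\big(|V|+|S|-\mathrm{odd}(F-S)\big),$$
where $\mathrm{odd}(F-S)$ is the number of components of $F-S$ with an odd number of vertices.

Example: for $C_5$, $S=\emptyset$ gives $\frac12(5+0-1)=2=\nu(C_5)$. For the star $K_{1,3}$, $S=\{\text{center}\}$ gives $\frac12(4+1-3)=1=\nu(K_{1,3})$.

## 2. Which graphs minimize $\mathrm{Tr}$ when $e>n^2/4$?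

If $e\le n^2/4$, a subgraph of $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ with $e$ edges has no triangle, so $\mathrm{Tr}(n,e)=0$. If $e>n^2/4$, Mantel's theorem forces a triangle, and we ask how few edges can be triangular and which graphs achieve this.

Füredi and Maleki, in "The minimum number of triangular edges and a symmetrization method for multiple graphs" (arXiv:1411.0771, 2014), conjectured that if $e>n^2/4$ and $G$ has $n$ vertices, $e$ edges and $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$, then $G\in\mathcal G(n,e)$. We prove that this is true, and we identify the minimizers and the minimum. Put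
$$R(n,e)=\max\Big\{bc:\ a\ge2,\ b,c\ge0,\ a+b+c=n,\ \tbinom a2+b(n-b)\ge e\Big\}.$$

**Theorem 1.** Let $n\ge3$, $n^2/4<e\le\binom n2$ and $m=\binom n2-e$.

0. Every $n$-vertex graph $G$ with $e$ edges and $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$ belongs to $\mathcal G(n,e)$.
1. $\mathrm{Tr}(n,e)=e-R(n,e)$.
2. An $n$-vertex graph $G$ with $e$ edges satisfies $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$ if and only if $G\in\mathcal G(a,b,c)$ for some $a\ge2$, $b,c\ge0$ with $a+b+c=n$ and $bc=R(n,e)$. If $G$ is extremal, the triple can be chosen with $b\ge c+1$, $e=\binom a2+b(n-b)-s$, $0\le s\le a-2$, and, if $c\ge1$, $s\le b-c-1$. The non-triangular edges are then exactly the $bc$ edges between $B$ and $C$.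
3. Explicitly,
$$\mathrm{Tr}(n,e)=e-\max_c\ c\,(c+\beta_c),\qquad \beta_c=\left\lfloor\frac{1+\sqrt{1+8\,(m-c(n-1-c))}}2\right\rfloor,$$
the maximum being over integers $0\le c\le\frac{n-3}2$ with $c(n-1-c)\le m$.

## 3. Graphs with few missing pairs, and five vertices

**At most $n-3$ missing pairs.** Suppose $uv$ is a non-triangular edge. Each of the other $n-2$ vertices is non-adjacent to $u$ or to $v$, so $m\ge n-2$. Hence if $m\le n-3$, every edge of every graph is triangular, $\mathrm{Tr}(n,e)=e$, and all graphs with these parameters are extremal. By the example in Section 1 they all lie in $\mathcal G(n-1,1,0)$, as the theorem predicts. This settles $n=3$ (where $e=3$, $m=0$) and $n=4$ (where $e\in\{5,6\}$, $m\le1$).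

**Five vertices.** Here $e\ge7$, so $m\le3$, and only $m=3$, $e=7$ is not covered. Let $uv$ be a non-triangular edge. Each of the other vertices $w_1,w_2,w_3$ gives at least one missing pair with $\{u,v\}$. As $m=3$, each gives exactly one, and there are no further missing pairs. So $w_1w_2w_3$ is a triangle and each $w_i$ is joined to exactly one of $u,v$. Up to symmetry there are two cases.

- All $w_i$ are joined to $u$. Then $G$ is $K_4$ with the pendant edge $uv$, and $|F|=1$.
- $w_1,w_2$ are joined to $u$, and $w_3$ is joined to $v$. This is $K(2,2,1)$ as labeled in Section 1, and $|F|=2$.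

So $\mathrm{Tr}(5,7)=5$, and the only extremal graph is $K(2,2,1)$. The graph $K_4$ with a pendant edge is $K(3,1,1)\in\mathcal G(5,7)$, yet it is not extremal. Membership in $\mathcal G(n,e)$ is necessary but not sufficient, which is why part 2 asks for $bc=R(n,e)$.

**An extremal graph need not be unique.** Take $n=7$, $e=14>49/4$, so $m=7$. In part 3, $0\le c\le2$. For $c=2$ we would need $2\cdot4=8\le7$, which fails. For $c=1$, $c(n-1-c)=5\le7$ and $\beta_1=\lfloor(1+\sqrt{17})/2\rfloor=2$, giving $1\cdot3=3$. So $\mathrm{Tr}(7,14)=11$. The triples with $bc=3$ are $(3,3,1)$ and $(3,1,3)$. The graph $K(3,1,3)$ has only $3+6=9$ edges, so no graph in $\mathcal G(3,1,3)$ has $14$. By part 2 the extremal graphs are those obtained from $K(3,3,1)$, which has $15$ edges, by deleting one edge inside $A$ or one $A$–$B$ edge. The degree sequences are $5,4,4,4,4,4,3$ and $5,5,4,4,4,3,3$ respectively, so there are two non-isomorphic extremal graphs.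

## 4. What $K(a,b,c)$ costs in missing pairs

The purpose of this section is to express the cost of $K(a,b,c)$ in a form that can be compared with an arbitrary graph. The missing pairs of $K(a,b,c)$ are those inside $B$, those inside $C$, and the $A$–$C$ pairs.

**Identity.** If $a,b,c$ are integers with $a+b+c=n$, then
$$\binom b2+\binom c2+ac=c(n-1-c)+\binom{b-c}2, \tag{1}$$
$$\binom n2-\Big[c(n-1-c)+\binom{b-c}2\Big]=\binom a2+b(n-b). \tag{2}$$

*Proof.* Since $n-1-c=a+b-1$, after cancelling $ac$ the right side of (1) is
$$bc-c+\frac{b^2-2bc+c^2-b+c}2=\frac{b^2-b}2+\frac{c^2-c}2,$$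
which is the left side without $ac$. For (2), use $\binom n2=\binom a2+\binom b2+\binom c2+ab+ac+bc$ and $b(n-b)=ab+bc$: subtracting, $\binom n2-\binom a2-b(n-b)=\binom b2+\binom c2+ac$, and (1) applies. $\square$

**Lemma A (construction).** Let $a\ge1$, $b,c\ge0$, $a+b+c=n$ and $\binom a2+b(n-b)\ge e>n^2/4$. Then there is an $n$-vertex graph with $e$ edges and at least $bc$ non-triangular edges.

*Proof.* $K(a,b,c)$ has $\binom a2+b(n-b)\ge e$ edges, of which $bc\le b(n-b)\le n^2/4<e$ run between $B$ and $C$. So we may delete edges inside $A$ or between $A$ and $B$ until exactly $e$ edges remain, keeping all $B$–$C$ edges. Vertices of $C$ still have neighbors only in $B$, and $B$ is independent, so all $bc$ edges between $B$ and $C$ are non-triangular. $\square$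

**Local facts.** Let $G$ be any graph and $F=F(G)$.

- (F0) $F$ is triangle-free: the edges of a triangle are triangular.
- (F1) $N_F(x)$ is independent in $G$ for every $x$: if $y,z\in N_F(x)$ were adjacent, $xy$ would lie in the triangle $xyz$.
- (F2) If $uv\in F$ and $w\ne u,v$, then $w$ is non-adjacent to at least one of $u,v$.

In $K(a,b,c)$ with $b\ge c$, the $B$–$C$ edges contain a matching of size $c$, and each vertex of $C$ is joined to $b$ vertices by them. The next lemma says that a matching together with a large $F$-neighborhood already forces the right side of (1).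

**Lemma B.** Let $G$ have $n$ vertices and $m$ missing pairs. Let $M$ be a matching in $F$ with $c$ edges and vertex set $U$, and let $x\in V(G)$. Then
$$m\ \ge\ c(n-1-c)+\binom{|N_F(x)\setminus U|}2 .$$

*Proof.* Let $w\notin U$. By (F2), $w$ forms a missing pair with an endpoint of each edge of $M$. This gives at least $c(n-2c)$ missing pairs, distinct for distinct choices of $w$ and of the edge. Now take two edges $u_1v_1$, $u_2v_2$ of $M$. By (F2) each of $u_2,v_2$ is non-adjacent to one of $u_1,v_1$, which gives two missing pairs between these two edges. Over all pairs of edges of $M$ we get at least $2\binom c2=c(c-1)$ more. So far there are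
$$c(n-2c)+c(c-1)=c(n-1-c)$$
distinct missing pairs, and each of them meets $U$. By (F1) all pairs inside $N_F(x)\setminus U$ are missing, and these do not meet $U$. $\square$

## 5. Maximum degree times matching number, and the odd cycle in the way

Let $G$ be extremal, $c=\nu(F)$ and $\Delta=\Delta(F)$. A natural plan is this.

- Show $|F|\le\Delta c$.
- Show $m\ge c(n-1-c)+\binom{\Delta-c}2$. By (2), $K(n-\Delta-c,\Delta,c)$ then has at least $e$ edges.
- Compare $G$ with $K(n-\Delta-c,\Delta,c)$.

If $F$ is bipartite, the first item is immediate: by König's theorem some $c$ vertices meet all edges of $F$, and each lies on at most $\Delta$ of them. But we only know that $F$ is triangle-free, and then the first item can fail. The cycle $C_5$ has $\Delta=2$, $\nu=2$ and $5>\Delta\nu=4$ edges. Such an $F$ does occur for graphs with $e>n^2/4$: if $G$ is the disjoint union of $C_5$ and $K_{13}$, then $n=18$, $e=5+78=83>81=n^2/4$, and $F(G)$ is $C_5$ together with isolated vertices.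

There is also trouble in the second item if $\Delta<c$. Then $\binom{\Delta-c}2$ is positive, since $\binom{-k}2=\frac{k(k+1)}2$, and Lemma B gives no reason for that term.

Both difficulties disappear if we replace $\Delta$ by
$$b=\max(\Delta,c+1).$$
In the count of missing pairs, raising $b$ to $c+1$ is free, because $\binom{b-c}2=\binom12=0$. In the count of edges, $c+1$ is what odd components need: by Mantel, a triangle-free graph on $2t+1$ vertices has at most $t(t+1)$ edges, and $t(t+1)\le t(c+1)$ if $t\le c$. For $C_5$ this gives $5\le3\cdot2$. The Tutte–Berge formula replaces König's theorem.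

**Lemma C.** Let $F$ be a triangle-free graph with matching number $c$ and maximum degree $\Delta$, and let $b=\max(\Delta,c+1)$. Then $|F|\le bc$. If $c\ge1$ and $|F|=bc$, then there is a set $S$ of $c$ vertices, independent in $F$, meeting every edge of $F$, with every vertex of $S$ of $F$-degree exactly $b$.

*Proof.* **The bound.** We split the edges along a Tutte–Berge set. Let $S$ attain the minimum in the formula, let $K$ run over the components of $F-S$, and put $t_K=\lfloor|K|/2\rfloor$. Since $|V|=|S|+\sum_K|K|$,
$$2c=|V|+|S|-\mathrm{odd}(F-S)=2|S|+\sum_K|K|-\mathrm{odd}(F-S)=2|S|+\sum_K2t_K,$$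
so
$$c=|S|+\sum_Kt_K. \tag{3}$$
At most $\Delta|S|\le b|S|$ edges meet $S$. Every other edge lies in a component $K$, and by Mantel's theorem, with $t_K\le c$ from (3),
$$e(K)\le\lfloor|K|^2/4\rfloor\le t_K(t_K+1)\le t_K(c+1)\le t_Kb. \tag{4}$$
Summing and using (3), $|F|\le b\big(|S|+\sum_Kt_K\big)=bc$.

**Equality, with a non-trivial component.** We read off the structure when $|F|=bc$, $c\ge1$ and some $t_K\ge1$. Equality must hold throughout (4) for this $K$. If $|K|=2t_K$, then $\lfloor|K|^2/4\rfloor=t_K^2<t_K(t_K+1)$; so $|K|=2t_K+1$. The third inequality gives $t_K=c$, and the fourth gives $b=c+1$. By (3), $S=\emptyset$ and all other components have $t=0$, so they are single vertices. Thus all edges of $F$ lie in $K$, which is triangle-free with $2c+1$ vertices and $c(c+1)$ edges. By the equality case of Mantel, $K=K_{c,c+1}$. Its side of size $c$ is independent in $F$, meets every edge, and its vertices have degree $c+1=b$. This side is the required set.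

**Equality, with only trivial components.** Otherwise all $t_K=0$. Then $|S|=c$ by (3), all components of $F-S$ are single vertices, so every edge of $F$ meets $S$, and
$$bc=|F|\le\sum_{u\in S}\deg_F(u)\le\Delta c\le bc.$$
So every vertex of $S$ has degree $b$. An edge of $F$ inside $S$ would be counted twice in the degree sum and would make the first inequality strict, so $S$ is independent in $F$. $\square$

## 6. The parameters of an extremal graph

From here on $n\ge3$, $n^2/4<e\le\binom n2$, and $G$ is an $n$-vertex graph with $e$ edges and $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$. With $F=F(G)$ put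
$$c=\nu(F),\qquad \Delta=\Delta(F),\qquad b=\max(\Delta,c+1),\qquad a=n-b-c.$$

**Step 1: $m\ge c(n-1-c)+\binom{b-c}2$.** This step shows that $K(a,b,c)$, if it makes sense, has at least $e$ edges. Let $M$ be a matching of size $c$ in $F$ with vertex set $U$, and let $x$ have $\deg_F(x)=\Delta$. By (F1), $N_F(x)$ is independent in $G$, so each edge of $M$ has at most one endpoint in $N_F(x)$. Hence $|N_F(x)\setminus U|\ge\Delta-c$. If $\Delta\ge c+1$, then $b=\Delta$ and Lemma B gives the claim. If $b=c+1$, then $\binom{b-c}2=0$ and Lemma B again gives the claim.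

By (2), with $m=\binom n2-e$, we may therefore write
$$e=\binom a2+b(n-b)-s=\binom a2+ab+bc-s,\qquad s:=m-c(n-1-c)-\binom{b-c}2\ \ge0. \tag{5}$$
The number $s$ is the slack: the number of missing pairs of $G$ beyond those of $K(a,b,c)$.

**Step 2: $a\ge2$.** This step makes $(a,b,c)$ an admissible triple; it is where $e>n^2/4$ enters. First we bound $a$ from below. If $b=\Delta$, then with $M$ and $x$ as in Step 1 each edge of $M$ has an endpoint outside $N_F(x)$, so $c\le n-\Delta$ and $a\ge0$. If $b=c+1$, then $2c\le n$ gives $a=n-2c-1\ge-1$, with $a=-1$ only if $n=2c$. Now we exclude small values.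

- If $a\in\{0,1\}$, then $\binom a2=0$, and (5) gives $e\le b(n-b)\le n^2/4$, a contradiction.
- If $a=-1$, then $b=c+1$ and $n=2c$. As $\binom{-1}2=1$, (5) gives $e\le1+(c+1)(c-1)=c^2=n^2/4$, a contradiction.

**Step 3: $|F|=bc$.** This step puts us in the equality case of Lemma C. By (5), $\binom a2+b(n-b)\ge e$, so Lemma A applied to $(a,b,c)$ gives a graph with $n$ vertices, $e$ edges and at least $bc$ non-triangular edges. As $G$ is extremal, $|F|\ge bc$. By (F0), Lemma C applies and gives $|F|\le bc$.

The next two steps show that the slack is small. If there were much slack, we could move a vertex of $K(a,b,c)$ out of $A$ and still have $e$ edges. A vertex of $A$ has $a-1+b$ neighbors. After a move to $C$ it has $b$, so this costs $a-1$ edges and gains $b$ in the product $bc$. After a move to $B$ it has $a-1+c$, so this costs $b-c$ edges and gains $c$.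

**Step 4: $s\le a-2$.** This step will give the "almost complete" condition. We have
$$\binom{a-1}2+b(n-b)=\binom a2+b(n-b)-(a-1).$$
If $s\ge a-1$, this is at least $e$ by (5). Since $a-1\ge1$, Lemma A applies to $(a-1,b,c+1)$ and gives a graph with $n$ vertices, $e$ edges and at least $b(c+1)>bc=|F|$ non-triangular edges (recall $b\ge c+1\ge1$). This contradicts extremality.

**Step 5: if $c\ge1$, then $s\le b-c-1$.** This step is what will force the structure in Section 7. Since $(b+1)(n-b-1)=b(n-b)+n-2b-1$,
$$\binom{a-1}2+(b+1)(n-b-1)=\binom a2+b(n-b)-(a-1)+(n-2b-1)=\binom a2+b(n-b)-(b-c),$$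
because $n-a-2b=c-b$. If $s\ge b-c$, this is at least $e$, and Lemma A applied to $(a-1,b+1,c)$ gives a graph with $n$ vertices, $e$ edges and at least $(b+1)c>bc=|F|$ non-triangular edges, a contradiction.

## 7. Extremal graphs lie in $\mathcal G(n,e)$

We prove part 0 of Theorem 1, keeping the notation of Section 6.

**Step 6: the case $c=0$.** This disposes of graphs without non-triangular edges. Here $F$ has no edges, so $b=1$ and $a=n-1\ge2$. Let $B$ consist of any one vertex, $A=V\setminus B$, $C=\emptyset$. All edges of $G$ lie in $G[A]$ or $G[A,B]$, and by (5) and Step 4 their number is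
$$e=\binom a2+ab-s\ge\binom a2+ab-(a-2)=\binom{a-1}2+ab+1.$$
Hence $G\in\mathcal G(n-1,1,0)$, and so $G\in\mathcal G(n,e)$.

From now on $c\ge1$. By Step 3 and Lemma C there is a set $S$ with $|S|=c$, independent in $F$ and meeting every edge of $F$, such that $|N_F(u)|=b$ for all $u\in S$. In the next two steps any deviation from the expected structure costs $b-c$ extra missing pairs, which Step 5 forbids.

**Step 7: all the sets $N_F(u)$, $u\in S$, are equal.** This step shows that $F$ is complete bipartite, apart from isolated vertices.

First, matchings saturating $S$ exist. A maximum matching of $F$ has $c=|S|$ edges. Each of them meets $S$, and in exactly one vertex since $S$ is independent in $F$. As they are disjoint, they cover all of $S$.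

Let $M=\{uy_u:u\in S\}$ be *any* matching of $F$ saturating $S$. Put $Y=\{y_u:u\in S\}$, which is disjoint from $S$ because $S$ is independent in $F$, and $U=S\cup Y$. We show
$$Y\subseteq N_F(u)\quad\text{for all }u\in S. \tag{6}$$
Since $N_F(u)\cap S=\emptyset$, we have $N_F(u)\cap U=N_F(u)\cap Y$. If $Y\not\subseteq N_F(u)$, this intersection has at most $c-1$ elements, so $|N_F(u)\setminus U|\ge b-c+1$. Lemma B with $x=u$ gives
$$m\ge c(n-1-c)+\binom{b-c+1}2=c(n-1-c)+\binom{b-c}2+(b-c),$$
that is, $s\ge b-c$, contradicting Step 5. So (6) holds, for every matching saturating $S$.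

Now fix one such $M$, and let $u\in S$ and $y\in N_F(u)$. If $y\in Y$, then $y\in N_F(u')$ for all $u'\in S$ by (6). If $y\notin Y$, then $y\notin U$, and replacing $uy_u$ by $uy$ in $M$ gives another matching of $F$ saturating $S$. Applying (6) to the new matching, again $y\in N_F(u')$ for all $u'\in S$. Hence $N_F(u)\subseteq N_F(u')$ for all $u,u'\in S$, so these sets are all equal.

**Step 8: the partition.** This step names the parts and checks what follows from $F$ alone. Put $C=S$, let $B$ be the common set $N_F(u)$ for $u\in S$, and let $A=V\setminus(B\cup C)$. Since $S$ is independent in $F$, $B\cap C=\emptyset$. So $|C|=c$, $|B|=b$, $|A|=a\ge2$. As every edge of $F$ meets $C$, $F$ is exactly the complete bipartite graph between $B$ and $C$.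

- $B$ is independent in $G$ by (F1), as $B=N_F(u)$ for $u\in C$.
- $B\ne\emptyset$, and $C\subseteq N_F(y)$ for any $y\in B$, so $C$ is independent in $G$ by (F1).
- All $B$–$C$ pairs are edges of $F$, hence of $G$.

**Step 9: no vertex of $A$ has a neighbor in $C$.** This is the third condition of the class. Let $w\in A$. If $w$ had a neighbor $y\in B$ and a neighbor $u\in C$, then $yu\in F$ would lie in the triangle $wyu$, which is impossible. So $w$ is non-adjacent to all of $B$ or to all of $C$. As $b\ge c+1$, each $w\in A$ lies in at least $c$ missing pairs with $B\cup C$. Suppose some $w_0\in A$ has a neighbor in $C$. Then $w_0$ misses all $b$ vertices of $B$. Adding the missing pairs inside $B$ and inside $C$, and using (1),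
$$m\ge\binom b2+\binom c2+(a-1)c+b=\binom b2+\binom c2+ac+(b-c)=c(n-1-c)+\binom{b-c}2+(b-c).$$
So $s\ge b-c$, contradicting Step 5.

**Step 10: $G[A]$ and $G[A,B]$ are almost complete.** This is the last condition. By Steps 8 and 9, the edges of $G$ outside $G[A]$ and $G[A,B]$ are exactly the $bc$ edges between $B$ and $C$. By (5) and Step 4, $G[A]$ and $G[A,B]$ together span
$$e-bc=\binom a2+ab-s\ge\binom a2+ab-(a-2)>\binom{a-1}2+ab$$
edges. Thus $G\in\mathcal G(a,b,c)$, and since $G$ has $n$ vertices and $e$ edges, $G\in\mathcal G(n,e)$. This proves part 0. $\blacksquare$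

## 8. The value of $\mathrm{Tr}(n,e)$ and all extremal graphs

**Step 11: part 1.** Here we turn the parameters of Section 6 into a formula. By Lemma A, every triple in the definition of $R(n,e)$ gives a graph with $n$ vertices, $e$ edges and at least $bc$ non-triangular edges, so $\mathrm{Tr}(n,e)\le e-R(n,e)$. Conversely, let $G$ be extremal. By (5) and Step 2, its triple $(a,b,c)$ is admitted in the definition of $R(n,e)$; in particular such triples exist. By Step 3, $G$ has exactly $bc\le R(n,e)$ non-triangular edges. So $\mathrm{Tr}(n,e)=e-bc\ge e-R(n,e)$.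

**Step 12: part 2.** Here we show that the condition $bc=R(n,e)$ picks out exactly the extremal graphs in the classes. Let $G$ be extremal. Section 7 gives $G\in\mathcal G(a,b,c)$ for the triple of Section 6, which satisfies $b\ge c+1$, $e=\binom a2+b(n-b)-s$ with $0\le s\le a-2$, and $s\le b-c-1$ if $c\ge1$. By Step 3 and part 1, $bc=|F|=R(n,e)$. The $bc$ edges between $B$ and $C$ are non-triangular, since vertices of $C$ have neighbors only in the independent set $B$. As there are exactly $bc$ non-triangular edges, these are all of them.

Conversely, let $G\in\mathcal G(a,b,c)$ have $n$ vertices and $e$ edges, with $bc=R(n,e)$. Its $bc$ edges between $B$ and $C$ are non-triangular for the same reason. So $\mathrm{Tr}(G)\le e-R(n,e)=\mathrm{Tr}(n,e)$, and $G$ is extremal.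

**Step 13: part 3.** Here we carry out the maximization in $R(n,e)$, for each $c$ separately. By Section 6 and part 1, $R(n,e)$ is attained at an admitted triple with $b\ge c+1$, so it suffices to consider admitted triples of this kind. For them $a\ge2$, so $2c+1\le b+c\le n-2$, that is, $c\le\frac{n-3}2$.

Fix an integer $c$ with $0\le c\le\frac{n-3}2$ and write $b=c+\beta$ with $\beta\ge1$. By (2), the condition $\binom a2+b(n-b)\ge e$ is equivalent to
$$\binom\beta2\le m-c(n-1-c). \tag{7}$$
Since $\binom\beta2$ is non-decreasing for $\beta\ge1$ and equals $0$ at $\beta=1$, (7) has a solution $\beta\ge1$ if and only if $c(n-1-c)\le m$. In that case, solving $\beta^2-\beta\le2(m-c(n-1-c))$ shows that the solutions are exactly $1\le\beta\le\beta_c$.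

It remains to see that $a=n-2c-\beta\ge2$ for these $\beta$. The value $\beta=n-2c-1$, which is at least $2$, corresponds to $a=1$. For it the condition reads $e\le b(n-b)$, and it fails because $b(n-b)\le n^2/4<e$. By monotonicity (7) fails for all larger $\beta$ too, so $\beta_c\le n-2c-2$, which means $a\ge2$.

Hence for each $c$ with $0\le c\le\frac{n-3}2$ and $c(n-1-c)\le m$, the largest $bc$ over admitted triples with $b\ge c+1$ is $c(c+\beta_c)$. So $R(n,e)=\max_cc(c+\beta_c)$, and part 1 gives the formula. $\blacksquare$

## 9. Failure at $e=\lfloor n^2/4\rfloor$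

The hypothesis $e>n^2/4$ is sharp: for $n\ge5$ the statement fails at $e=\lfloor n^2/4\rfloor$. The graph $H=K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ has $\mathrm{Tr}(H)=0$, which is the minimum, but it lies in no $\mathcal G(a,b,c)$. Suppose it did, with parts $A,B,C$.

- If $b\ge1$, pick $y\in B$ and put $N=a+1$. At most $a-2=N-3$ pairs inside $A$ or between $A$ and $B$ are missing, so the $N$ vertices of $A\cup\{y\}$ span at least
$$\binom N2-(N-3)=\frac{N^2}4+\frac{(N-3)^2+3}4>\frac{N^2}4$$
edges. By Mantel this forces a triangle, while $H$ is triangle-free.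
- If $b=0$, the vertices of $C$ are isolated. As $H$ has no isolated vertices, $c=0$ and $a=n\ge5$. Then the number of edges is at least
$$\binom n2-(n-2)=\frac{n^2}4+\frac{(n-2)(n-4)}4>\frac{n^2}4,$$
a contradiction.
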